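# Gluing orders on groups, and the ultrafilter lemma

Throughout we work in $\mathsf{ZF}$, set theory without the axiom of choice. Finitely many choices at a time are allowed, and so is any construction that follows an explicit rule. Infinitely many simultaneous arbitrary choices are not allowed.

## 1. Ordering $\mathbb Z^2$, and ordering many copies of it at once

Take two objects $p,q$ and the group $A$ of formal sums $mp+nq$ with $m,n\in\mathbb Z$. We want a total order on $A$ that is invariant under translation. It is enough to say which elements are positive. One way is to call $mp+nq$ positive if $m>0$, or $m=0$ and $n>0$. Then $p-q$ is positive, so $q<p$. Another way is to call $mp+nq$ positive if $m+\sqrt2\,n>0$. Then $p-q$ has value $1-\sqrt2<0$, so $p<q$. Whatever we do, we must decide the sign of $p-q$. The swap of $p$ and $q$ sends $p-q$ to its negative, so no invariant order on $A$ is preserved by the swap. To write down an order is, among other things, to prefer one of the two objects.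

Now take a family $(V_i)_{i\in I}$ of pairwise disjoint two-element sets, let $V=\bigcup_i V_i$, and let $A_V$ be the group of finitely supported functions $V\to\mathbb Z$, written as formal sums of points of $V$. Every finitely generated subgroup of $A_V$ can be ordered. Indeed, its finitely many generators have finite supports, so it lies in $\mathbb Z^{V_0}$ for some finite $V_0\subseteq V$. List $V_0$ as $v_1,\dots,v_n$ and call a nonzero element positive if its first nonzero coefficient is positive.

But suppose the whole of $A_V$ carries an invariant total order. Then for each $i$ we can take the larger of the two points of $V_i$, compared as elements of $A_V$. That is a choice function for the family $(V_i)$. In fact the order on $A_V$ restricts to a total order on the set $V$, and $V$ could have been any set.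

So the principle "if all finitely generated subgroups can be ordered, then the group can be ordered" produces choices. How much choice does it contain?

## 2. Bi-orders, positive cones, and the local-to-global principle

**Definition.** A total order on a set $X$ is a binary relation $<$ such that exactly one of $x<y$, $y<x$ holds for distinct $x,y$, such that $x<x$ always fails, and such that $x<y$, $y<z$ imply $x<z$. A total order on a group $G$ is a *left-order* if $g<h$ implies $kg<kh$ for all $g,h,k\in G$. It is a *bi-order* if $g<h$ implies both $kg<kh$ and $gk<hk$. A group is left-orderable, respectively bi-orderable, if it admits such an order.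

It is convenient to remember only the set of elements above $1$.

**Fact 1.** If $<$ is a left-order on $G$, then $P=\{g:g>1\}$ satisfies

1. $1\notin P$;
2. for $g\neq1$, exactly one of $g,g^{-1}$ is in $P$;
3. $g,h\in P$ implies $gh\in P$.

If $<$ is a bi-order, then also

4. $g\in P$ implies $hgh^{-1}\in P$ for all $h\in G$.

Conversely, if $P\subseteq G$ satisfies 1–3, then $g<h:\Leftrightarrow g^{-1}h\in P$ is a left-order, and if $P$ satisfies 4 as well, it is a bi-order. We call $P$ a *positive cone*.

*Proof.* Let $<$ be a left-order. Item 1 is clear. If $g,h>1$ then $gh>g>1$, which is item 3. If $g<1$, multiplying on the left by $g^{-1}$ gives $1<g^{-1}$, so at least one of $g,g^{-1}$ is in $P$ when $g\ne1$. Both cannot be, by items 3 and 1. For a bi-order, $g>1$ gives $hg>h$ and then $hgh^{-1}>1$.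

Conversely, let $P$ satisfy 1–3. Then $g<g$ fails by item 1. For $g\ne h$ exactly one of $g^{-1}h$ and $h^{-1}g=(g^{-1}h)^{-1}$ is in $P$. Transitivity holds because $g^{-1}k=(g^{-1}h)(h^{-1}k)$, and left invariance because $(kg)^{-1}kh=g^{-1}h$. Under item 4, $(gk)^{-1}hk=k^{-1}(g^{-1}h)k\in P$ whenever $g^{-1}h\in P$. $\square$

**Example (affine maps).** Let $\mathrm{Aff}_+(\mathbb R)$ be the group of maps $x\mapsto ax+b$ with $a>0$ and $a,b\in\mathbb R$. Call such a map positive if $a>1$, or if $a=1$ and $b>0$. Items 1 and 2 hold since the inverse is $x\mapsto a^{-1}x-b/a$. The composite of $a'x+b'$ followed by $ax+b$ is $aa'x+ab'+b$. If $a,a'\ge1$ and one of them exceeds $1$, then $aa'>1$. If $a=a'=1$, the translation parts add. This gives item 3. Conjugation by $x\mapsto cx+d$ keeps $a$, and turns the translation by $b$ into the translation by $cb$, which has the same sign. This gives item 4. So $\mathrm{Aff}_+(\mathbb R)$ is bi-orderable.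

**Example (left but not bi).** Let $\mathbb Z\rtimes\mathbb Z$ have multiplication $(m,n)(m',n')=(m+(-1)^nm',\,n+n')$. Call $(m,n)$ positive if $n>0$, or $n=0$ and $m>0$. Items 1–3 are immediate, so the group is left-orderable. With $x=(1,0)$ and $y=(0,1)$ we have $yxy^{-1}=x^{-1}$, so item 4 fails for every cone. The group is not bi-orderable.

**Definition.** $\mathrm{LG}$ is the statement: *a group $G$ is bi-orderable if and only if every finitely generated subgroup of $G$ is bi-orderable.* A *filter* on a set $X$ is a family of subsets that contains $X$ and is closed under supersets and finite intersections. It is proper if it omits $\emptyset$. An *ultrafilter* is a proper filter that contains one of $A$, $X\setminus A$ for every $A\subseteq X$. The ultrafilter lemma $\mathrm{UL}$ says that every proper filter on a set extends to an ultrafilter.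

It is known that $\mathrm{UL}$ implies $\mathrm{LG}$ in $\mathsf{ZF}$; we prove this in Section 3. The question, from Samuel M. Corson, "Bi-orders do not arise from total orders", arXiv:2004.13798 (2020), is whether $\mathrm{LG}$ is strictly weaker: assuming $\mathsf{ZF}$ is consistent, is there a model of $\mathsf{ZF}$ in which $\mathrm{LG}$ holds and $\mathrm{UL}$ fails? The answer is no. Recall that a group is *metabelian* if its commutator subgroup is abelian, that is, if it satisfies the law $[[x,y],[z,w]]=1$.

**Theorem A ($\mathsf{ZF}$).** The following are equivalent:

1. $\mathrm{UL}$;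
2. $\mathrm{LG}$;
3. $\mathrm{LG}$ for metabelian groups;
4. every group all of whose finitely generated subgroups embed in $\mathrm{Aff}_+(\mathbb R)$ is bi-orderable.

**Theorem B ($\mathsf{ZF}$).** $\mathrm{UL}$ is also equivalent to the local-to-global principle for left-orderability: a group is left-orderable if and only if all its finitely generated subgroups are.

We write left-$\mathrm{LG}$ for the principle in Theorem B. In both principles "only if" is trivial, by restricting the order.

Two implications in Theorem A are quick. (2)⇒(3) is trivial. For (3)⇒(4), commutators in $\mathrm{Aff}_+(\mathbb R)$ are translations, and translations commute, so $\mathrm{Aff}_+(\mathbb R)$ is metabelian. Let $G$ be as in (4). Any four elements of $G$ lie in a finitely generated subgroup, which embeds in $\mathrm{Aff}_+(\mathbb R)$, so the metabelian law holds in $G$. Every finitely generated subgroup of $G$ is bi-orderable, because subgroups of bi-orderable groups are. Now (3) applies to $G$.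

## 3. An ultrafilter glues local orders

**Proposition 2.** $\mathrm{UL}$ implies $\mathrm{LG}$ and left-$\mathrm{LG}$.

This can be read off from a standard theorem (Jech, *The Axiom of Choice*, Ch. 2): $\mathrm{UL}$ is equivalent in $\mathsf{ZF}$ to the compactness theorem for propositional logic with an arbitrary set of variables. One uses a variable "$g\in P$" for each $g\in G$ and takes the cone conditions as axioms. Here is the argument written out directly.

*Proof.* Let every finitely generated subgroup of $G$ be bi-orderable. For finite $S\subseteq G$ let $C_S$ be the set of all $P\subseteq G$ that satisfy every instance of conditions 1–4 of Fact 1 in which all elements named (that is, $1$; or $g,g^{-1}$; or $g,h,gh$; or $g,h,hgh^{-1}$) belong to $S$. The set $C_S$ is nonempty: the positive cone of a bi-order on the finitely generated group $\langle S\rangle$ belongs to it. Also $C_{S\cup S'}\subseteq C_S\cap C_{S'}$. Hence the supersets of the sets $C_S$ form a proper filter on the power set $\mathcal P(G)$. Extend it to an ultrafilter $\mathcal U$ and put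
$$P_0=\{g\in G:\ [g]\in\mathcal U\},\qquad [g]=\{P\subseteq G: g\in P\}.$$

We check that $P_0$ is a positive cone. Condition 1: $C_{\{1\}}$ is in $\mathcal U$ and is disjoint from $[1]$, so $1\notin P_0$. Condition 2: for $g\neq1$, the set $C_{\{g,g^{-1}\}}\in\mathcal U$ is the disjoint union of its intersections with $[g]$ and with $[g^{-1}]$, so exactly one of $[g],[g^{-1}]$ is in $\mathcal U$. Condition 3: if $g,h\in P_0$ then $[g]\cap[h]\cap C_{\{g,h,gh\}}$ is in $\mathcal U$ and is contained in $[gh]$. Condition 4: $[g]\cap C_{\{g,h,hgh^{-1}\}}\subseteq[hgh^{-1}]$. By Fact 1, $G$ is bi-orderable. For left-$\mathrm{LG}$, omit condition 4 everywhere. $\square$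

It remains to prove that (4) implies $\mathrm{UL}$, and that left-$\mathrm{LG}$ implies $\mathrm{UL}$. An ordering principle can return one bit per group element, its sign. So we first recast ultrafilters as sign patterns subject to a kind of constraint that orders can express.

## 4. Ultrafilters as two-colorings of a Boolean algebra

Let $B$ be a Boolean algebra with $0\ne1$. An ultrafilter on $B$ is a set $U\subseteq B$ that contains $1$, omits $0$, is upward closed and closed under $\wedge$, and contains exactly one of $b,\neg b$ for each $b$.

**Definition.** Let $\mathcal T\subseteq B^3$ consist of all $(a,b,c)$ with $a,b,c$ pairwise disjoint and $a\vee b\vee c=1$ (zeros and repetitions allowed), together with all $(a,b,1)$ with $a\wedge b=0$. For $E\subseteq B$ put $\mathcal T_E=\mathcal T\cap E^3$. A map $\sigma:E\to\{+1,-1\}$ is *good* if for every $(a,b,c)\in\mathcal T_E$ the values $\sigma(a),\sigma(b),\sigma(c)$ are not all equal.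

The condition is symmetric under $\sigma\mapsto-\sigma$. That suits orders, since reversing a bi-order or a left-order gives another one.

**Example.** For $B=\{0,1\}$,
$$\mathcal T=\{(1,0,0),(0,1,0),(0,0,1),(0,1,1),(1,0,1)\}.$$
The good colorings are exactly the two with $\sigma(0)\ne\sigma(1)$. For $B=\{0,a,\neg a,1\}$, the triple $(0,0,1)$ forces $\sigma(0)=-\sigma(1)$. Next, $(a,\neg a,1)$ says that $a,\neg a$ do not both have color $\sigma(1)$, and $(a,\neg a,0)$ says that they do not both have color $-\sigma(1)$. So there are at most four good colorings: two choices of $\sigma(1)$, and two choices of which of $a,\neg a$ shares its color. All four are good, by the argument of Lemma 4 below applied to the atoms $a$ and $\neg a$, and by symmetry under sign. They correspond to the two ultrafilters, each counted with a sign.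

**Lemma 3.** If $\sigma:B\to\{\pm1\}$ is good, then $U=\{b:\sigma(b)=\sigma(1)\}$ is an ultrafilter on $B$.

*Proof.* Clearly $1\in U$. If $a\wedge b=0$, the triple $(a,b,1)$ shows that $a,b$ are not both in $U$; with $a=b=0$ this gives $0\notin U$. If $(a,b,c)$ is a partition of $1$, at least one part is in $U$, since otherwise all three would have color $-\sigma(1)$. As the parts are pairwise disjoint, no two positions hold members of $U$. So exactly one position of a partition holds a member of $U$.

From $(a,\neg a,0)$ and $0\notin U$, exactly one of $a,\neg a$ is in $U$. If $a\le b$ and $a\in U$, the partition $(a,\ b\wedge\neg a,\ \neg b)$ gives $\neg b\notin U$, so $b\in U$. Finally let $a,b\in U$ and consider the partition $(a\wedge b,\ a\wedge\neg b,\ \neg a)$. We have $\neg a\notin U$. If $a\wedge\neg b$ were in $U$, then $\neg b\in U$ by upward closure, which is false as $b\in U$. So $a\wedge b\in U$. $\square$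

**Lemma 4.** For every finite $E\subseteq B$ there is a good $\sigma:E\to\{\pm1\}$.

*Proof.* The subalgebra generated by $E$ is finite, and nontrivial because $0\ne1$, so it has an atom $e$. For every $b$ in this subalgebra, $e\wedge b$ is $0$ or $e$. Put $\sigma(b)=+1$ if $e\le b$ and $\sigma(b)=-1$ otherwise. If $(a,b,c)\in\mathcal T_E$ is a partition, then $e=(e\wedge a)\vee(e\wedge b)\vee(e\wedge c)$ with pairwise disjoint terms, so exactly one term is $e$. Exactly one position has color $+1$. If the triple is $(a,b,1)$ with $a\wedge b=0$, then $\sigma(1)=+1$ and $a,b$ are not both above $e$. $\square$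

**Lemma 5.** If every Boolean algebra with $0\ne1$ has a good coloring, then $\mathrm{UL}$ holds.

*Proof.* Let $\mathcal F$ be a proper filter on $X$. Let $B=\mathcal P(X)/\mathcal F$, where $A\sim A'$ iff $A\cap D=A'\cap D$ for some $D\in\mathcal F$. The Boolean operations pass to the quotient, since $\mathcal F$ is closed under finite intersections. If $[\emptyset]=[X]$ then $D=\emptyset$ for some $D\in\mathcal F$, which is excluded; so $0\neq1$ in $B$. A good coloring of $B$ gives an ultrafilter $U$ on $B$ by Lemma 3, and $\{A\subseteq X:[A]\in U\}$ is an ultrafilter on $X$. It contains $\mathcal F$, because $D\cap D=X\cap D$ shows $[D]=1$ for $D\in\mathcal F$. $\square$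

Good colorings exist on every finite piece of $B$ and we want one on all of $B$. The plan is to build from $B$, without choices, a group in which each $b\in B$ has a representative whose sign is $\sigma(b)$, and in which the group laws force goodness.

## 5. Three elements with sum zero, without and with weights

The constraint "not all equal" already occurs in $\mathbb Z^2$. Let $u,v$ be a basis and $w=-u-v$. In any invariant order $u,v,w$ are not all positive and not all negative, because $u+v+w=0$. Each of the six other sign patterns occurs. Indeed, for real numbers $\xi,\eta$ with $\xi/\eta$ irrational, $mu+nv\mapsto m\xi+n\eta$ embeds $\mathbb Z^2$ in $\mathbb R$, and $(\xi,\eta,-\xi-\eta)$ can be given any pattern that is not constant.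

This suggests a first attempt: the abelian group generated by $x_b$ $(b\in B)$ with relations $x_a+x_b+x_c=0$ for $(a,b,c)\in\mathcal T$. If it were ordered with all $x_b\neq0$, the signs of the $x_b$ would be a good coloring. But the attempt stops at the two elements $0,1$. The triple $(0,0,1)$ gives $x_1=-2x_0$ and the triple $(1,0,1)$ gives $2x_1+x_0=0$, so $3x_0=0$. For $B=\{0,1\}$ the group is $\mathbb Z/3$. In general $x_0$ satisfies $3x_0=0$, and in an ordered group this forces $x_0=0$, which has no sign. The signs are consistent, but the equations with unit coefficients also prescribe sizes, and the sizes are not.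

What is needed is a relation that sees signs and not sizes:
$$x_a+y\,x_b+w\,x_c=0\qquad\text{with } y,w \text{ "positive" and otherwise free.}$$
For $B=\{0,1\}$ with $x_1=1$, $x_0=-1$, suitable weights exist for all five triples:

| $(a,b,c)$ | $(1,0,0)$ | $(0,1,0)$ | $(0,0,1)$ | $(0,1,1)$ | $(1,0,1)$ |
|---|---|---|---|---|---|
| $y$ | $\tfrac12$ | $2$ | $\tfrac12$ | $\tfrac12$ | $2$ |
| $w$ | $\tfrac12$ | $1$ | $\tfrac32$ | $\tfrac12$ | $1$ |

For instance the second column reads $-1+2\cdot1+1\cdot(-1)=0$.

In a group order, what makes a weight positive? Conjugation: a positive cone of a bi-order is conjugation invariant. In $\mathrm{Aff}_+(\mathbb R)$, conjugating the translation by $u$ with $x\mapsto 2x$ gives the translation by $2u$. So we let the weights be group elements that act on the $x_b$ by conjugation; then every bi-order treats them as positive. And we do not fix their values, since suitable values depend on the coloring we are looking for. We take them as generic as possible, as indeterminates. Each triple allows one free weight $y$, and $w$ is then determined by the relation.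

## 6. The affine group $K\rtimes F$ and the proof of Theorem A

Fix a Boolean algebra $B$ with $0\neq1$. Let
$$K=\mathbb Q\big(X_b\ (b\in B),\ Y_t\ (t\in\mathcal T)\big)$$
be the rational function field in independent indeterminates. For $t=(a,b,c)\in\mathcal T$ put
$$W_t=-\frac{X_a+Y_tX_b}{X_c},\qquad\text{so}\qquad X_a+Y_tX_b+W_tX_c=0. \tag{1}$$
The numerator is nonzero even if $a=b$, when it is $X_a(1+Y_t)$. So $W_t\in K^\times$. Let $F\le K^\times$ be the subgroup generated by all $Y_t$ and $W_t$, and let $G=K\rtimes F$, that is, the set $K\times F$ with
$$(u,f)(u',f')=(u+fu',\,ff').$$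
The identity is $(0,1)$. No choices were made in this definition. The subgroup $K\times\{1\}$ is normal and abelian with abelian quotient $F$, so $G$ is metabelian.

It is not obvious that $G$ has any chance of being orderable. For instance, if $-1$ were in $F$, then $(u,1)$ would be conjugate to its inverse. The next step rules this out, and more.

**Proposition 6.** Every finitely generated subgroup of $G$ embeds in $\mathrm{Aff}_+(\mathbb R)$; in particular it is bi-orderable.

*Proof.*

**Step 1: reduce to a finite $E\subseteq B$.** This step makes only finitely many variables relevant. Given finitely many elements $(u_i,f_i)$ of $G$, the $u_i$ involve finitely many indeterminates, and the $f_i$ are products of finitely many of the $Y_t^{\pm1},W_t^{\pm1}$. Let $E\subseteq B$ be a finite set that contains $1$, all $b$ for which $X_b$ occurs, and all entries of the triples $t$ that occur. Then $\mathcal T_E$ is finite, and our elements lie in $K_E\rtimes F_E$, where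
$$K_E=\mathbb Q(X_b\ (b\in E),\ Y_t\ (t\in\mathcal T_E)),\qquad F_E=\langle Y_t,W_t:t\in\mathcal T_E\rangle\le K_E^\times .$$
Here $W_t\in K_E$ because the entries of $t\in\mathcal T_E$ are in $E$. It suffices to embed $K_E\rtimes F_E$.

**Step 2: real values with the right signs.** We look for real values of the indeterminates at which all the weights are positive. Let $\Omega\subseteq\mathbb R^{E\cup\mathcal T_E}$ (coordinates indexed by the disjoint union of $E$ and $\mathcal T_E$) be the set of points $(\xi_b,\eta_t)$ with
$$\xi_b\neq0\ (b\in E),\qquad \eta_t>0,\qquad -\frac{\xi_a+\eta_t\xi_b}{\xi_c}>0\quad\text{for all }t=(a,b,c)\in\mathcal T_E. \tag{2}$$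
It is open. We show that it is nonempty. Let $\sigma$ be good on $E$ (Lemma 4) and put $\xi_b=\sigma(b)$. For $t=(a,b,c)$ put $\eta_t=\frac12$ if $\sigma(a)\neq\sigma(c)$ and $\eta_t=2$ if $\sigma(a)=\sigma(c)$. In the first case $\xi_a+\frac12\xi_b$ has the sign of $\sigma(a)=-\sigma(c)$. In the second case goodness gives $\sigma(b)=-\sigma(a)$, so $\xi_a+2\xi_b=-\sigma(a)=-\sigma(c)$. In both cases (2) holds. Each triple has its own $\eta_t$, so these settings do not interfere.

**Step 3: an algebraically independent point of $\Omega$.** Evaluation at the point from Step 2 is not injective, so we move to a nearby generic point. This is the Baire category theorem for $\mathbb R^N$, which holds in $\mathsf{ZF}$; here it is by hand. Let $N=|E|+|\mathcal T_E|$.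

First, a nonzero real polynomial in $N$ variables does not vanish on all of any open box. For $N=1$ it has finitely many roots. For $N>1$, write it as a polynomial in the last variable. Some coefficient is a nonzero polynomial in the other variables, so by induction it is nonzero at some point of the projected box. Fixing the other variables there leaves a nonzero polynomial in one variable, which has finitely many roots.

Now enumerate explicitly the nonzero integer polynomials in the $N$ variables as $P_1,P_2,\dots$, and enumerate the closed boxes with rational endpoints and nonempty interior. Let $C_0$ be the first box contained in $\Omega$. Given $C_{n-1}$, let $C_n$ be the first box contained in $C_{n-1}$ on which $P_n$ has no zero. Such a box exists: $P_n$ is nonzero at some interior point of $C_{n-1}$, hence on a small rational box around it. The boxes are nested, and taking in each coordinate the supremum of the left endpoints gives a point of $\bigcap_nC_n\subseteq\Omega$. At this point no nonzero integer polynomial vanishes. So its coordinates $(\xi_b,\eta_t)$ are algebraically independent over $\mathbb Q$.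

**Step 4: the embedding.** Here we turn the point into a homomorphism. By algebraic independence, evaluation $X_b\mapsto\xi_b$, $Y_t\mapsto\eta_t$ sends nonzero polynomials over $\mathbb Q$ to nonzero numbers, so it extends to a field embedding $\varphi:K_E\to\mathbb R$. By (2), $\varphi(Y_t)=\eta_t>0$ and $\varphi(W_t)=-(\xi_a+\eta_t\xi_b)/\xi_c>0$ for $t=(a,b,c)\in\mathcal T_E$. Hence $\varphi(F_E)\subseteq\mathbb R_{>0}$. Define
$$K_E\rtimes F_E\to\mathrm{Aff}_+(\mathbb R),\qquad (u,f)\mapsto\big(x\mapsto\varphi(f)x+\varphi(u)\big).$$
Composing the images of $(u,f)$ and $(u',f')$ gives $x\mapsto\varphi(ff')x+\varphi(fu'+u)$, the image of the product. Injectivity of $\varphi$ makes the map injective. $\square$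

The colorings $\sigma$ and the points of $\Omega$ were used for one finite $E$ at a time, to prove that an embedding exists. We never needed a family of colorings indexed by all $E$, which would have required choice.

**Proposition 7.** If $G$ is bi-orderable, then $B$ has a good coloring.

*Proof.* Let $<$ be a bi-order on $G$. For $u\in K$ write $u\succ0$ if $(u,1)>(0,1)$ and $u\prec0$ if $(u,1)<(0,1)$. Every nonzero $u$ satisfies exactly one of these. Since $(u,1)(v,1)=(u+v,1)$ and products of positive elements are positive, sums of elements $\succ0$ are $\succ0$. For $f\in F$,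
$$(0,f)(u,1)(0,f)^{-1}=(fu,f)(0,f^{-1})=(fu,1).$$
Bi-orders are conjugation invariant, so $u\succ0$ implies $fu\succ0$. The same two facts hold for $\prec$.

As $X_b\ne0$, we may put $\sigma(b)=+1$ if $X_b\succ0$ and $\sigma(b)=-1$ if $X_b\prec0$. Let $t=(a,b,c)\in\mathcal T$. If $X_a,X_b,X_c\succ0$, then $X_a$, $Y_tX_b$, $W_tX_c$ are all $\succ0$, because $Y_t,W_t\in F$. So their sum is $\succ0$; but the sum is $0$ by (1), a contradiction. The case of three $\prec0$ is the same. So $\sigma$ is good. $\square$

**Proof of Theorem A.** (1)⇒(2) is Proposition 2, and (2)⇒(3)⇒(4) was shown in Section 2. Assume (4) and let $B$ be any Boolean algebra with $0\ne1$. By Proposition 6 the group $G$ built from $B$ falls under (4), so it is bi-orderable. By Proposition 7, $B$ has a good coloring. By Lemma 5, $\mathrm{UL}$ holds. $\square$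

So $\mathrm{LG}$ and $\mathrm{UL}$ are equivalent over $\mathsf{ZF}$, and no model of $\mathsf{ZF}$ satisfies $\mathrm{LG}$ and the negation of $\mathrm{UL}$.

## 7. Left-orders: square roots in place of weights

Now we want the same conclusion from left-$\mathrm{LG}$, which provides only a left-order on a suitable group. Proposition 7 breaks at one place: the step "$u\succ0$ implies $fu\succ0$" used conjugation invariance. The group $\mathbb Z\rtimes\mathbb Z$ of Section 2 shows that it can really fail: there $x>1$, but $yxy^{-1}=x^{-1}<1$.

What does a left-order still respect? Products of positive elements are positive, and products of negative elements are negative. Also $p$ and $p^2$ have the same sign: if $p>1$ then $p^2>p>1$, and if $p<1$ then $p^2<p<1$. So square roots inherit signs. If $x_a,x_b,x_c$ have square roots whose product is $1$, then $x_a,x_b,x_c$ are not all of the same sign.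

The simplest version would use one root per position:
$$p_1^2=x_a,\quad p_2^2=x_b,\quad p_3^2=x_c,\quad p_1p_2p_3=1.$$
To realize it locally we would like a left-orderable group with an element $T\ne1$ such that $x_b=T^{\sigma(b)}$ works. This already fails for the pattern $(+,+,-)$. Suppose $p_1^2=p_2^2=T$, $p_3^2=T^{-1}$ and $p_1p_2=p_3^{-1}$. Then $T$ commutes with $p_1$ and with $p_2$, and $(p_1p_2)^2=T$. From $p_1p_2p_1p_2=T$ we get
$$p_2p_1=T\,p_1^{-1}p_2^{-1}=T\cdot T^{-1}p_1\cdot T^{-1}p_2=T^{-1}p_1p_2,$$
so $p_2p_1p_2^{-1}=T^{-1}p_1$. Squaring, the left side becomes $p_2Tp_2^{-1}=T$ and the right side becomes $T^{-2}T=T^{-1}$. So $T^2=1$, which is impossible for $T\ne1$ in a left-ordered group.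

One root per position is too rigid. With two roots per position there is more room, and the relation $gwg^{-1}=w^{-1}$, the one that spoiled conjugation invariance, now helps. If $g^2=T$ commutes with $w$ and $gwg^{-1}=w^{-1}$, then $(wg)^2=w(gwg^{-1})g^2=T$, while $(wg)g=wT$. So $wT$ is a product of two square roots of $T$, for every such $w$. The next section shows that there are enough such $w$ inside an explicit left-orderable group.

## 8. Square roots of translations of the line

Let $T:\mathbb R\to\mathbb R$, $T(s)=s+1$, and let $\mathcal H$ be the group, under composition, of increasing homeomorphisms of $\mathbb R$ that commute with $T$. It is left-orderable by an explicit rule. Fix an enumeration $(q_k)$ of $\mathbb Q$ and let $f<g$ iff $f(q_k)<g(q_k)$ at the first $k$ with $f(q_k)\ne g(q_k)$. Such a $k$ exists for $f\neq g$ by continuity. The relation is a lexicographic total order, and for $h\in\mathcal H$ the inequality $f(q_k)<g(q_k)$ gives $hf(q_k)<hg(q_k)$, since $h$ is increasing. The powers $\mathcal H^n$ are left-ordered lexicographically: compare at the first coordinate in which two elements differ.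

To produce elements of $\mathcal H$ with prescribed products we use matrices. Let $e(s)=(\cos\pi s,\sin\pi s)$, so $e(s+1)=-e(s)$, and $e(s)=e(s')$ iff $s-s'\in2\mathbb Z$.

**Definition.** A *lift* of $M\in SL_2(\mathbb R)$ is an increasing homeomorphism $m$ of $\mathbb R$ with $Me(s)\in\mathbb R_{>0}\,e(m(s))$ for all $s$.

**Example.** The translation $T$ is a lift of $-I$. The rotation $R=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$ satisfies $Re(s)=e(s+\frac12)$, so $\tau:s\mapsto s+\frac12$ is a lift of $R$. The matrix $\mathrm{diag}(2,\frac12)$ preserves the four coordinate half-axes. It has a lift fixing every point of $\frac12\mathbb Z$ and satisfying $\tan\pi m(s)=\frac14\tan\pi s$ for $0<s<\frac12$.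

**Lemma 8.** Every $M\in SL_2(\mathbb R)$ has a lift. Two lifts of the same $M$ differ by a power of $T^2$. Products and inverses of lifts are lifts of the products and inverses. Every lift belongs to $\mathcal H$.

*Proof.* For existence, the map $s\mapsto Me(s)/|Me(s)|$ into the unit circle is continuous, so by path lifting there is a continuous $m:\mathbb R\to\mathbb R$ with $Me(s)\in\mathbb R_{>0}e(m(s))$. For $0<s'-s<1$ we have $\det(e(s),e(s'))=\sin\pi(s'-s)>0$. As $\det M=1$, it follows that $\det(Me(s),Me(s'))>0$, that is, $\sin\pi(m(s')-m(s))>0$. For $s'$ close to $s$ the difference $m(s')-m(s)$ is small, hence positive; by uniform continuity on compact intervals, $m$ is strictly increasing. Since $e(m(s+2))=e(m(s))$, the difference $m(s+2)-m(s)$ is an even integer, constant by continuity, and positive. If it were at least $4$, the intermediate value theorem would give $s'\in(s,s+2)$ with $m(s')=m(s)+2$. Then $Me(s')$ and $Me(s)$ would span the same ray, so $e(s')=e(s)$, which is false. So $m(s+2)=m(s)+2$. In particular $m$ is unbounded in both directions, hence an increasing homeomorphism.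

For two lifts $m,m'$ of $M$, the difference $m(s)-m'(s)$ lies in $2\mathbb Z$ and is continuous, so it is constant and $m=T^{2k}m'$. If $m,m'$ lift $M,M'$, then $MM'e(s)\in\mathbb R_{>0}Me(m'(s))=\mathbb R_{>0}e(mm'(s))$, and $M^{-1}e(m(s))\in\mathbb R_{>0}e(s)$. So products and inverses of lifts are lifts.

Finally let $m$ be any lift of $M$. It satisfies $m(s+2)=m(s)+2$, because it differs by a constant from the lift constructed above. From $M(-v)=-Mv$ we get that $e(m(s+1))$ is a positive multiple of $-e(m(s))=e(m(s)+1)$, so $m(s+1)=m(s)+1+2k$ with $k$ constant by continuity. Then $m(s+2)=m(s)+2+4k$, so $k=0$ and $m$ commutes with $T$. $\square$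

**Lemma 9.** Let $M\in SL_2(\mathbb R)$ with $\operatorname{tr}M>2$. Then $M$ has exactly one lift with a fixed point; call it $\hat M$. It satisfies $|\hat M(s)-s|<1$ for all $s$, and $\hat M^{-1}=\widehat{M^{-1}}$. Moreover, for $w=\hat M$ there is $g\in\mathcal H$ with $g^2=T$ such that, for $\epsilon=\pm1$,
$$(wg^\epsilon)^2=T^\epsilon,\qquad (g^\epsilon)^2=T^\epsilon,\qquad (wg^\epsilon)\,g^\epsilon=wT^\epsilon. \tag{3}$$

*Proof.* The characteristic polynomial has two distinct positive real roots with product $1$, so $M=Q\,\mathrm{diag}(\lambda,\lambda^{-1})\,Q^{-1}$ with $\lambda>0$, $\lambda\ne1$. After rescaling a column we may take $Q\in SL_2(\mathbb R)$.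

An eigenvector with eigenvalue $\lambda$ spans a ray fixed by $M$, say the ray of $e(s_0)$. A lift of $M$ sends $s_0$ into $s_0+2\mathbb Z$, so after multiplying by a power of $T^2$ we obtain a lift $\hat M$ with $\hat M(s_0)=s_0$. It commutes with $T$, so it fixes all of $s_0+\mathbb Z$ and maps each interval between consecutive points of $s_0+\mathbb Z$ to itself. Hence $|\hat M(s)-s|<1$ for all $s$. For $k\neq0$, $T^{2k}\hat M(s)-s$ lies strictly between $2k-1$ and $2k+1$ and so is not $0$. Thus $\hat M$ is the only lift with a fixed point. Since $\operatorname{tr}M^{-1}=\operatorname{tr}M>2$ and $\hat M^{-1}$ is a lift of $M^{-1}$ with a fixed point, $\hat M^{-1}=\widehat{M^{-1}}$.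

The rotation $R$ conjugates $\mathrm{diag}(\lambda,\lambda^{-1})$ to its inverse. Let $q$ be a lift of $Q$ and $g=q\tau q^{-1}$. Then $g^2=qTq^{-1}=T$, because $q\in\mathcal H$. The element $gwg^{-1}$ is a lift of
$$(QRQ^{-1})M(QRQ^{-1})^{-1}=Q\,R\,\mathrm{diag}(\lambda,\lambda^{-1})R^{-1}Q^{-1}=M^{-1},$$
and it fixes $g(s_0)$. By uniqueness $gwg^{-1}=\widehat{M^{-1}}=w^{-1}$. Inverting this relation gives $gw^{-1}g^{-1}=w$, that is, $g^{-1}wg=w^{-1}$. So $g^\epsilon wg^{-\epsilon}=w^{-1}$ for both signs, and
$$(wg^\epsilon)^2=w\,(g^\epsilon wg^{-\epsilon})\,g^{2\epsilon}=ww^{-1}T^\epsilon=T^\epsilon .$$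
The other two identities in (3) follow from $g^2=T$. $\square$

**Lemma 10.** Let $s_1,s_2,s_3\in\{\pm1\}$ be not all equal. Then there are $p_1,\dots,p_6\in\mathcal H$ with $p_{2j-1}^2=p_{2j}^2=T^{s_j}$ for $j=1,2,3$ and $p_1p_2p_3p_4p_5p_6=1$.

*Proof.*

**Step 1: three elements with product $T^{\pm1}$.** By (3), each $w_jT^{s_j}$ will factor into two roots of $T^{s_j}$. The product of the three is $w_1w_2w_3T^{s_1+s_2+s_3}$, and $s_1+s_2+s_3=\pm1$, so we need $w_1w_2w_3=T^{\mp1}$. Let
$$A=\begin{pmatrix}2&0\\0&\frac12\end{pmatrix},\quad D=\begin{pmatrix}-4&33\\-1&8\end{pmatrix},\quad AD=\begin{pmatrix}-8&66\\-\frac12&4\end{pmatrix},\quad C=-AD=\begin{pmatrix}8&-66\\\frac12&-4\end{pmatrix}.$$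
The determinants are $\det A=1$, $\det D=-32+33=1$ and $\det C=-32+33=1$. The traces of $A,D,C$ are $\frac52,4,4$, all greater than $2$. Both $\hat A\hat D$ and $T\hat C$ are lifts of $AD=-C$, so by Lemma 8 $\hat A\hat D=T^\kappa\hat C$ with $\kappa$ odd. At a fixed point $s$ of $\hat C$,
$$|\kappa|=|\hat A\hat D(s)-s|\le|\hat A(\hat D(s))-\hat D(s)|+|\hat D(s)-s|<2,$$
so $\kappa=\pm1$. Therefore
$$\hat A\,\hat D\,\hat C^{-1}=T^\kappa,\qquad \hat C\,\hat D^{-1}\hat A^{-1}=T^{-\kappa}.$$
By Lemma 9 the inverses are again of the form $\hat M$. So for each sign $\delta=\pm1$ there are $w_1,w_2,w_3$, each of the form $\hat M$ with $\operatorname{tr}M>2$, such that $w_1w_2w_3=T^\delta$.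

**Step 2: assemble the six roots.** Take $w_1,w_2,w_3$ for $\delta=-(s_1+s_2+s_3)\in\{\pm1\}$. As $T$ is central in $\mathcal H$,
$$(w_1T^{s_1})(w_2T^{s_2})(w_3T^{s_3})=T^{\delta+s_1+s_2+s_3}=1.$$
For each $j$, let $g_j$ be the element that Lemma 9 gives for $w_j$, and put $p_{2j-1}=w_jg_j^{s_j}$ and $p_{2j}=g_j^{s_j}$. By (3) their squares are $T^{s_j}$ and their product is $w_jT^{s_j}$. $\square$

## 9. A residually $\mathcal H$ group and the proof of Theorem B

Fix a Boolean algebra $B$ with $0\ne1$. Let $\mathbb F$ be the free group on symbols $x_b$ $(b\in B)$ and $p_{t,i}$ $(t\in\mathcal T,\ 1\le i\le6)$. We want to impose, for $t=(b_1,b_2,b_3)\in\mathcal T$, the relations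
$$p_{t,2j-1}^2=p_{t,2j}^2=x_{b_j}\ (j=1,2,3),\qquad p_{t,1}p_{t,2}\cdots p_{t,6}=1. \tag{4}$$
The bare quotient of $\mathbb F$ by (4) would have the right relations, but nothing in sight makes its finitely generated subgroups left-orderable: a nontrivial element might be killed by every map into $\mathcal H$. So we also kill everything that such maps kill, over each finite piece.

For finite $E\subseteq B$ let $\mathbb F_E\le\mathbb F$ be generated by $x_b$ $(b\in E)$ and $p_{t,i}$ $(t\in\mathcal T_E)$. Call a homomorphism $\rho:\mathbb F_E\to\mathcal H$ *admissible* if $\rho(x_b)\in\{T,T^{-1}\}$ for $b\in E$ and $\rho$ respects the relations (4) for all $t\in\mathcal T_E$. Let $N_E$ be the intersection of the kernels of all admissible $\rho:\mathbb F_E\to\mathcal H$.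

Three properties make this work.

**Step 1: admissible maps exist for every finite $E$.** This step makes the construction nonvacuous. Let $\sigma$ be good on $E$ (Lemma 4) and set $\rho(x_b)=T^{\sigma(b)}$. For each of the finitely many $t=(b_1,b_2,b_3)\in\mathcal T_E$ the signs $\sigma(b_1),\sigma(b_2),\sigma(b_3)$ are not all equal, so Lemma 10 supplies values for $p_{t,1},\dots,p_{t,6}$. Only finitely many choices are made, and $\mathbb F_E$ is free on its generators.

**Step 2: the $N_E$ fit together.** We need a single normal subgroup of $\mathbb F$. If $E\subseteq E'$, the restriction to $\mathbb F_E$ of an admissible map on $\mathbb F_{E'}$ is admissible. So an element of $N_E$ is killed by every admissible map on $\mathbb F_{E'}$, and $N_E\subseteq N_{E'}$. Each $N_E$ is normal in $\mathbb F_E$, and $\mathbb F=\bigcup_E\mathbb F_E$ because a word uses finitely many generators. Given $v\in N$ and $g\in\mathbb F$, where $N=\bigcup_EN_E$, some finite $E$ has $v\in N_E$ and $g\in\mathbb F_E$, so $gvg^{-1}\in N_E$; closure of $N$ under products and inverses is seen in the same way. Hence $N$ is normal in $\mathbb F$. Put $G=\mathbb F/N$. Again no choices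 enter this definition.

**Step 3: relations and nontriviality.** These are what will define the coloring. The relations (4) hold in $G$ for every $t=(b_1,b_2,b_3)\in\mathcal T$, since the corresponding words are in $N_E$ for $E=\{b_1,b_2,b_3\}$. Also $x_b\notin N$: if $x_b\in N_E$, then $x_b\in\mathbb F_E$, so $b\in E$, and an admissible $\rho$ on $\mathbb F_E$, which exists by Step 1, has $\rho(x_b)=T^{\pm1}\neq1$.

**Proposition 11.** Every finitely generated subgroup $L$ of $G$ is left-orderable.

*Proof.*

**Step 4: signs for finitely many elements.** We show:

(i) If $g_1,\dots,g_n\in\mathbb F\setminus N$, there is $\epsilon\in\{\pm1\}^n$ such that the semigroup generated by $g_1^{\epsilon_1},\dots,g_n^{\epsilon_n}$ is disjoint from $N$.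

Suppose not. For each of the finitely many $\epsilon\in\{\pm1\}^n$ pick an element $v_\epsilon\in N$ of the corresponding semigroup. Choose a finite $E$ with all $g_i\in\mathbb F_E$ and all $v_\epsilon\in N_E$; this is possible by Step 2. As $g_i\notin N_E$, there are admissible $\rho_i$ on $\mathbb F_E$ with $\rho_i(g_i)\neq1$, for $i=1,\dots,n$. One map need not detect all the $g_i$, so we combine them: let $\rho=(\rho_1,\dots,\rho_n):\mathbb F_E\to\mathcal H^n$. Then $\rho(g_i)\neq1$ for all $i$. In a left-order on $\mathcal H^n$ choose $\epsilon$ with $\rho(g_i)^{\epsilon_i}>1$ for all $i$. Then $\rho(v_\epsilon)$ is a product of positive elements, so $\rho(v_\epsilon)>1$. But $v_\epsilon\in N_E$ gives $\rho(v_\epsilon)=1$, a contradiction.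

**Step 5: from finitely many signs to a cone on $L$.** Here we use that $L$ is countable, with an enumeration read off from the words in a finite generating set. If $L$ is trivial there is nothing to prove. Otherwise let $h\in L$, $h\neq1$. By (i) with $n=1$, applied to a preimage of $h$, the positive powers of $h$ or those of $h^{-1}$ avoid $1$, so $h$ has infinite order. Thus $L$ is torsion-free and infinite. List $L\setminus\{1\}=\{h_1,h_2,\dots\}$.

Write $\mathrm{sgr}(S)$ for the semigroup generated by $S$ (empty if $S$ is empty). Consider the $\epsilon\in\{\pm1\}^n$, $n\ge0$, with $1\notin\mathrm{sgr}(h_1^{\epsilon_1},\dots,h_n^{\epsilon_n})$. They form a binary tree, since initial segments inherit the condition. The tree has nodes at every level, by (i) applied to preimages of $h_1,\dots,h_n$ in $\mathbb F$. Such a tree has a leftmost infinite branch, in $\mathsf{ZF}$: start at the root, and always move to the leftmost child that has descendants at all levels. Such a child exists, because if neither child of a node had descendants at all levels, the node would not either. Let $\epsilon\in\{\pm1\}^{\mathbb N}$ be this branch and put $P=\{h_i^{\epsilon_i}:i\ge1\}$.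 A product of elements of $P$ uses finitely many of them, so $1\notin\mathrm{sgr}(P)$.

We check Fact 1 for $P$. First, $1\notin P$. For $h\ne1$, at least one of $h,h^{-1}$ is in $P$, as $h$ is some $h_i$; both cannot be, since their product is $1$. Let $h,k\in P$. Then $hk\ne1$. If $hk\notin P$, then $(hk)^{-1}\in P$ and $1=hk(hk)^{-1}\in\mathrm{sgr}(P)$, a contradiction. So $P$ is a positive cone, and $L$ is left-orderable. $\square$

**Proof of Theorem B.** $\mathrm{UL}$ implies left-$\mathrm{LG}$ by Proposition 2. Conversely assume left-$\mathrm{LG}$, and let $B$ be a Boolean algebra with $0\neq1$. By Proposition 11 and left-$\mathrm{LG}$, the group $G=\mathbb F/N$ has a left-order. By Step 3, $x_b\ne1$ in $G$, so we may put $\sigma(b)=+1$ if $x_b>1$ and $\sigma(b)=-1$ if $x_b<1$.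

Suppose that for some $t=(b_1,b_2,b_3)\in\mathcal T$ the elements $x_{b_1},x_{b_2},x_{b_3}$ all had the same sign. By (4) each $p_{t,i}$ is a square root of one of them. It is not $1$, and it has the same sign as its square. So all six $p_{t,i}$ would be positive, or all six negative, and then so would their product. But $p_{t,1}\cdots p_{t,6}=1$, a contradiction. So $\sigma$ is a good coloring of $B$. Since $B$ was arbitrary, $\mathrm{UL}$ holds by Lemma 5. $\square$
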